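# A 4-angulated category whose two-term complexes admit no triangulated structure

## 1. Two-term complexes, 4-angles, and triangles

Throughout, $\mathcal M$ is an additive category.

**Definition 1.1 (two-term complexes).** $\mathcal H(\mathcal M)$ is the homotopy category of complexes over $\mathcal M$, and $\mathcal H^{[-1,0]}(\mathcal M)$ is its full subcategory of complexes concentrated in degrees $-1$ and $0$. An object is a morphism $a:X^{-1}\to X^0$. A morphism from $a$ to $a':Y^{-1}\to Y^0$ is a pair $(u,v)$, $u:X^{-1}\to Y^{-1}$, $v:X^0\to Y^0$, with $a'u=va$, modulo the pairs $(ha,a'h)$ with $h:X^0\to Y^{-1}$.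

**Example 1.2.** Let $\mathcal M$ be the finite-dimensional right vector spaces over a division ring $D$. Every linear map is a direct sum of copies of $D\xrightarrow{1}D$, $0\to D$ and $D\to 0$. The first is a zero object of $\mathcal H^{[-1,0]}(\mathcal M)$. Write $P=(0\to D)$ and $Q=(D\to 0)$. Both have endomorphism ring $D$. There are no nonzero chain maps between them in either direction, because they live in different degrees. So $\mathcal H^{[-1,0]}(\mathcal M)$ is the category of pairs of vector spaces.

**Definition 1.3 (4-angulated category).** We use the axioms of Geiss–Keller–Oppermann (*n-angulated categories*, J. reine angew. Math. 675 (2013)) for $n=4$. Let $\Sigma$ be an automorphism of $\mathcal M$. A 4-$\Sigma$-sequence is a diagram $X_1\xrightarrow{\alpha_1}X_2\xrightarrow{\alpha_2}X_3\xrightarrow{\alpha_3}X_4\xrightarrow{\alpha_4}\Sigma X_1$. A 4-angulation is a class of such sequences, the 4-angles, closed under isomorphism and satisfying: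

* (N1) The class is closed under direct sums and direct summands; $X\xrightarrow{1}X\to0\to0\to\Sigma X$ is a 4-angle for each $X$; every morphism is the first morphism of some 4-angle.
* (N2) A sequence is a 4-angle if and only if its rotation $X_2\xrightarrow{\alpha_2}X_3\xrightarrow{\alpha_3}X_4\xrightarrow{\alpha_4}\Sigma X_1\xrightarrow{(-1)^4\Sigma\alpha_1}\Sigma X_2$ is one.
* (N3) If $X,Y$ are 4-angles and $\varphi_2\alpha_1=\beta_1\varphi_1$, then $(\varphi_1,\varphi_2)$ extends to a morphism $(\varphi_1,\varphi_2,\varphi_3,\varphi_4)$ of sequences $X\to Y$.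
* (N4) In (N3), $\varphi_3,\varphi_4$ can be chosen so that the cone of $\varphi$ is a 4-angle.

We only need $\Sigma=\mathrm{Id}$. Then indices are read mod 4, the rotation sign is $+1$, and a sequence with $\alpha_{i+1}\alpha_i=0$ for all $i$ is a 4-periodic complex. Homotopies are families $h_i:X_i\to Y_{i-1}$, changing $\varphi_i$ by $\beta_{i-1}h_i+h_{i+1}\alpha_i$. The cone of $\varphi$ has terms $X_{i+1}\oplus Y_i$ and differentials
$$\begin{pmatrix}-\alpha_{i+1}&0\\ \varphi_{i+1}&\beta_i\end{pmatrix}:X_{i+1}\oplus Y_i\to X_{i+2}\oplus Y_{i+1}.$$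

**Example 1.4.** Take $\mathcal M$ as in Example 1.2, $\Sigma=\mathrm{Id}$, and let the 4-angles be all exact 4-periodic complexes. Let $U_i$ be the complex with $D$ in positions $i,i+1$, $\alpha_i=1$, and zero elsewhere. Choosing complements $C_i$ of $\ker\alpha_i$ in $X_i$ gives isomorphisms $C_i\cong\ker\alpha_{i+1}$, so every exact complex is a sum of copies of the $U_i$. (N1): sums and summands of exact complexes are exact, and $D\xrightarrow1D$, $D\to0$, $0\to D$ start $U_1,U_4,U_2$. (N2) is clear. (N3): since $X$ is a sum of $U_i$'s, this is the case $X=U_i$ of Step 4 in Section 8, which uses only that $Y$ is an exact complex. (N4): the cone of a map between exact complexes is exact.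

**Definition 1.5 (triangles, weak cokernels).** A pretriangulated structure on an additive category consists of an autoequivalence $S$, the suspension, and a class of triangles satisfying all axioms of a triangulated category except possibly the octahedral axiom. A weak cokernel of $f:Y_1\to Y_2$ is a morphism $g:Y_2\to Y_3$ with $gf=0$ such that every $g'$ with $g'f=0$ factors through $g$, not necessarily uniquely.

The textbook facts we use hold without the octahedral axiom. Every $f$ starts a triangle $Y_1\xrightarrow fY_2\xrightarrow gY_3\xrightarrow hSY_1$; in it, $g$ is a weak cokernel of $f$, $h$ is a weak cokernel of $g$, and $S(f)h=0$.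

**Example 1.6.** In the category of finitely generated free modules over $k[p]/(p^2)$, multiplication $p:A\to A$ is a weak cokernel of itself: $p\cdot p=0$, and $ap=0$ forces $a\in Ap$.

**Example 1.7.** The category of pairs in Example 1.2 is triangulated. Consider 2-periodic complexes $V_0\rightleftarrows V_1$ (both composites zero) of finite-dimensional $D$-spaces. Their homotopy category is triangulated with the usual cones. Each such complex is the sum of its homology, with zero differential, and a contractible complex. Between complexes with zero differential, homotopies change nothing. So homology is an equivalence from this homotopy category to pairs of vector spaces. The suspension interchanges the two entries; in particular $SP\cong Q$.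

## 2. Does a 4-angulation of $\mathcal M$ make $\mathcal H^{[-1,0]}(\mathcal M)$ triangulated?

The context is this. Let $A$ be a finite-dimensional algebra over a field $k$ such that $\mathcal H^{[-1,0]}(\operatorname{proj}A)$ has a structure of a triangulated category. Then $A$ is self-injective, and if moreover $A/\operatorname{rad}A$ is separable over $k$, then $\operatorname{proj}A$ has a structure of a 4-angulated category. The question, from Dong Yang, "From objects finitely presented by a rigid object in a triangulated category to 2-term complexes", arXiv:2509.08246 (2025), goes in the other direction: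

**Question.** Let $\mathcal M$ be a 4-angulated category. Does $\mathcal H^{[-1,0]}(\mathcal M)$ have a structure of a triangulated category?

For vector spaces the answer is yes, by Examples 1.4 and 1.7. In general it is no.

Let $k$ be a field with $\operatorname{char}k\neq2$ containing a primitive 4th root of unity $\zeta$, for instance $k=\mathbb Q(i)$. In Section 6 we build from $k$ a local ring $A$ with $(\operatorname{rad}A)^2=0$. Let $\mathcal M$ be the category of finitely generated free right $A$-modules (equivalently finitely generated projective ones, as $A$ is local), let $\mathcal C=\mathcal H^{[-1,0]}(\mathcal M)$, and put $P=(0\to A)$, $Q=(A\to0)$ in $\mathcal C$.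

**Theorem 1.** $\mathcal M$ has a 4-angulated structure with $\Sigma=\mathrm{Id}_{\mathcal M}$.

**Theorem 2.** (a) For any (pre)triangulated structure on $\mathcal C$, its suspension $S$ satisfies $SP\cong Q$. (b) No autoequivalence of $\mathcal C$ sends $P$ to an object isomorphic to $Q$. Hence $\mathcal C$ has no (pre)triangulated structure.

**Theorem 3.** Let $\mathcal T=H^0(\mathcal A)$ with $\mathcal A$ a pretriangulated dg category, and let $\mathcal M\subset\mathcal T$ be a 2-cluster tilting subcategory with $\mathcal M[2]=\mathcal M$. Then $\mathcal T\simeq\mathcal H^{[-1,0]}(\mathcal M)$, so $\mathcal H^{[-1,0]}(\mathcal M)$ is triangulated. Consequently the $\mathcal M$ of Theorem 1 is not a $[2]$-closed 2-cluster tilting subcategory of any algebraic triangulated category.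

The ring $A$ is not a finite-dimensional algebra, and nothing is claimed about finite-dimensional algebras. The terms in Theorem 3 are explained in Section 9. We first study a class of local rings, see what a suspension would force, and only then choose $A$.

## 3. Local rings with radical $pA=Ap$: three indecomposable two-term complexes

**Standing hypothesis (H).** $A$ is a ring with a two-sided ideal $I$ such that $D=A/I$ is a division ring and $I^2=0$; $a\mapsto\bar a$ is the projection $A\to D$; there are $0\ne p\in I$ with $I=pA$ and an automorphism $\sigma$ of $D$ with $ap=p\,\sigma(\bar a)$ for $a\in A$.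

Here $px$, for $x\in D$, means $pa$ for any $a$ with $\bar a=x$; this is well defined because $pI\subseteq I^2=0$. Thus
$$pa=p\bar a,\qquad ap=p\,\sigma(\bar a)\qquad(a\in A). \tag{1}$$

**Example 3.1.** The dual numbers $k[p]/(p^2)$, with $D=k$, $\sigma=1$. Also, for any $(D,\sigma)$, the skew dual numbers $D\oplus pD$ with $(x+px')(z+pz')=xz+p(\sigma(x)z'+x'z)$.

First consequences. If $\bar a\ne0$, pick $b$ with $\bar a\bar b=1$. Then $ab$ and $ba$ lie in $1+I$, whose elements $1+n$ have inverse $1-n$; so $a$ is a unit. Hence $A$ is local with radical $I$. The same argument shows that a square matrix over $A$ is invertible if and only if its reduction to $D$ is. If $px=0$ with $x\neq0$, then multiplying by the inverse of a lift of $x$ gives $p=0$, which is false. So $x\mapsto px$ is a bijection $D\to I$, $Ap=p\,\sigma(D)=I$, and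
$$\{a:pa=0\}=I=\{a:ap=0\}.\tag{2}$$
Maps $A^n\to A^m$ of right modules are $m\times n$ matrices acting on the left. Formula (1) holds for matrices, with $\sigma$ applied entrywise, and a matrix with entries in $I$ is $pB$ for a unique matrix $B$ over $D$.

**Lemma 3.2.** Every morphism in $\mathcal M$ is isomorphic to a direct sum of copies of $A\xrightarrow1A$, $A\xrightarrow pA$, $A\to0$, $0\to A$.

*Proof.* If a matrix entry is a unit, move it to the corner, scale it to $1$ and clear its row and column; this splits off $A\xrightarrow1A$. Repeat until the matrix is $pB$. For invertible $g,g'$ over $D$ with lifts $\tilde g,\tilde g'$ to $A$, (1) gives $\tilde g'(pB)\tilde g^{-1}=p\,\sigma(g')Bg^{-1}$. Choose $g,g'$ with $\sigma(g')Bg^{-1}=\operatorname{diag}(1_r,0)$. $\square$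

Put $P=(0\to A)$, $Q=(A\to0)$, $X=(A\xrightarrow pA)$ in $\mathcal C=\mathcal H^{[-1,0]}(\mathcal M)$. Since $A\xrightarrow1A$ is zero in $\mathcal C$, every object of $\mathcal C$ is a finite sum of copies of $P,Q,X$.

**The morphism groups.** We compute chain maps and homotopies with (1) and (2).

* $\operatorname{End}P=A$, $\operatorname{End}Q=A$, $\operatorname{Hom}(P,Q)=\operatorname{Hom}(Q,P)=0$.
* $\operatorname{Hom}(P,X)$: all $a:A\to A$ in degree $0$, modulo $ph$. So it is $A/pA=D$; put $\iota=[1]$.
* $\operatorname{Hom}(X,P)$: the $b$ in degree $0$ with $bp=0$, and no homotopies. So it is $I$.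
* $\operatorname{Hom}(Q,X)$: the $u$ in degree $-1$ with $pu=0$, and no homotopies. So it is $I$.
* $\operatorname{Hom}(X,Q)$: all $u$ in degree $-1$, modulo $hp$. So it is $A/Ap=D$; put $\kappa=[1]$.
* $E:=\operatorname{End}X=\{(u,v)\in A^2:pu=vp\}/\{(hp,ph)\}$, where by (1) $pu=vp$ means $\bar u=\sigma(\bar v)$.

**The ring $E$.** The map $(u,v)\mapsto\bar v$ kills $(hp,ph)$, so it is a ring map $E\to D$. It is onto, since $u$ may be any lift of $\sigma(\bar v)$. Its kernel $J$ consists of the classes $[(pu',pv')]$ with $u',v'\in D$. Clearly $J^2=0$, so $E$ is local with radical $J$, and $J$ is a $D$-bimodule. Let $\omega=[(0,p)]$. Subtracting $(hp,ph)$ with $\bar h=\sigma^{-1}(u')$, for which $hp=pu'$ and $ph=p\sigma^{-1}(u')$, we get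
$$[(pu',pv')]=[(0,p(v'-\sigma^{-1}u'))]=\omega\,(v'-\sigma^{-1}u').\tag{3}$$
If $(0,pz)=(hp,ph)$, then $hp=0$, so $\bar h=0$ and $pz=ph=0$, hence $z=0$. So $J=\omega D$ is free of rank one on the right. If $e=(u,v)$ lifts $x\in D$, then $e\omega=[(0,vp)]=[(0,p\sigma(x))]$, that is,
$$x\,\omega=\omega\,\sigma(x)\qquad(x\in D).\tag{4}$$

**Krull–Schmidt.** $P,Q,X$ have local endomorphism rings. They are pairwise non-isomorphic: $\operatorname{Hom}(P,Q)=0$ excludes $P\cong Q$; then $\operatorname{Hom}(X,Q)\ne0$ excludes $X\cong P$, and $\operatorname{Hom}(P,X)\neq0$ excludes $X\cong Q$. So $\mathcal C$ is Krull–Schmidt with exactly these indecomposables. We use twice that a split monomorphism $i:Y\to Y'$ with $Y\ne0$ and $\operatorname{End}Y'$ local is an isomorphism: if $ri=1$, then $ir$ is a nonzero idempotent in a local ring, so $ir=1$.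

## 4. Weak cokernels force $SP\cong Q$

Assume (H). We prove that any (pre)triangulated structure on $\mathcal C$ has $SP\cong Q$. The morphisms $\rho,\iota,\kappa$ below are linked by weak cokernels, a notion which does not mention triangles, and this pins down the triangle on $\rho$.

Let $\rho:P\to P$ be multiplication by $p$; $\rho\ne0$.

**Step 1.** *The purpose is to show that $\iota$ is a weak cokernel of $\rho$.* First, $\iota\rho=[p]=0$ in $A/pA$. Let $g:P\to Y$ with $g\rho=0$; we may take $Y$ indecomposable. If $Y=Q$, then $g=0$. If $Y=P$, then $g=a$ with $ap=0$; this $a$ is also a morphism $X\to P$, and composing it with $\iota$ gives $g$. If $Y=X$, then $g=[a]$; choose a lift $u$ of $\sigma(\bar a)$. Then $(u,a)\in\operatorname{End}X$ and $(u,a)\iota=[a]=g$.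

**Step 2.** *The purpose is to show that $\kappa$ is a weak cokernel of $\iota$.* First, $\kappa\iota\in\operatorname{Hom}(P,Q)=0$. Let $g:X\to Y$ with $g\iota=0$, $Y$ indecomposable. If $Y=P$, then $g=b$ and $g\iota=b$, so $g=0$. If $Y=Q$, every $g=[u]$ equals $u\kappa$. If $Y=X$ and $g=(u,v)$, then $[v]=0$ in $A/pA$, so $v=ph$ and $g\sim(u-hp,0)$. As this is a chain map, $p(u-hp)=0$, so $u-hp$ is a morphism $Q\to X$, and composing it with $\kappa$ gives $g$.

**Step 3.** *The purpose is to identify the third term of a triangle on $\rho$.* Take a triangle $P\xrightarrow\rho P\xrightarrow bZ\xrightarrow cSP$. Both $b$ and $\iota$ are weak cokernels of $\rho$, so $b=s\iota$ and $\iota=tb$ with $s:X\to Z$, $t:Z\to X$, and $ts\,\iota=\iota$. Now $J\iota=0$, because $(0,pz)\iota=[pz]=0$ in $A/pA$, while $\iota\neq0$. So $ts\notin J$, hence $ts$ is invertible and $s$ is a split monomorphism.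

We split off its image. Let $Z=\bigoplus_jZ_j$ with $Z_j$ indecomposable, and let $\tau s=1$ with $\tau:Z\to X$. Then $1=\sum_j\tau_js_j$ in the local ring $E$, so some $\tau_js_j$ is a unit and $s_j:X\to Z_j$ is an isomorphism. The map from $X\oplus\bigoplus_{l\ne j}Z_l$ to $Z$ given by $s$ and the inclusions is then triangular with invertible diagonal, so $Z=s(X)\oplus Z'$ with $Z'=\bigoplus_{l\neq j}Z_l$. Let $\pi:Z\to Z'$ be the projection with kernel $s(X)$ and $i:Z'\to Z$ the inclusion.

Since $b=s\iota$, we have $\pi b=0$, so $\pi=\pi'c$ because $c$ is a weak cokernel of $b$. Then $\pi'ci=\pi i=1$, so $ci:Z'\to SP$ is a split monomorphism. Suppose $Z'\ne0$. As $\operatorname{End}(SP)\cong A$ is local, $ci$ is an isomorphism, so $c$ is a split epimorphism. But $S(\rho)c=0$, hence $S(\rho)=0$ and $\rho=0$, a contradiction. So $Z'=0$ and $s$ is an isomorphism. Replacing $c$ by $cs$, we get a triangle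
$$P\xrightarrow\rho P\xrightarrow\iota X\xrightarrow cSP.$$

**Step 4.** *The purpose is to read off $SP$.* Both $c$ and $\kappa$ are weak cokernels of $\iota$. So $c=s'\kappa$, $\kappa=t'c$ and $t's'\kappa=\kappa$ with $t's'\in\operatorname{End}Q=A$. Now $I\kappa=0$, because $[pz]=0$ in $A/Ap$, and $\kappa\ne0$; so $t's'$ is a unit. Hence $s':Q\to SP$ is a split monomorphism into an object with local endomorphism ring, i.e. an isomorphism: $SP\cong Q$. This proves Theorem 2(a) for every ring satisfying (H). $\square$

## 5. Interchanging $P$ and $Q$ twists $\operatorname{End}X$ by $\sigma^{-2}$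

**Proposition 5.1.** Assume (H). If $\mathcal C$ has an autoequivalence $S$ with $SP\cong Q$, then $E$ has a ring automorphism $\varphi$ that induces $\sigma^{-2}$ on $E/J=D$.

**Step 1.** *The purpose is to locate $SX$.* $S$ permutes the isomorphism classes of $P,Q,X$. If $SQ\cong X$, then $0=\operatorname{Hom}(Q,P)\cong\operatorname{Hom}(SQ,SP)\cong\operatorname{Hom}(X,Q)\neq0$, which is absurd. So $SQ\cong P$ and $SX\cong X$. Replacing $S$ by an isomorphic functor, we take $SP=Q$. It induces a ring automorphism $s:A=\operatorname{End}P\to\operatorname{End}Q=A$.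

**Step 2.** *The purpose is to arrange $s=1$.* Applying $s^{-1}$ to matrix entries is an automorphism of $\mathcal M$. It induces an autoequivalence $\Phi$ of $\mathcal C$ with $\Phi P=P$, acting by $s^{-1}$ on $\operatorname{End}P$. Since $s^{-1}$ preserves the radical $I$, we have $s^{-1}(p)=pd'$ with $d'\in D^\times$. With $\tilde d'$ a lift of $d'$, the pair $(\tilde d',1)$ is an isomorphism from $\Phi X=(A\xrightarrow{pd'}A)$ to $X$, as $p\tilde d'=1\cdot pd'$. So $S'=S\Phi$ has $S'P=Q$ and $S'X\cong X$, and $S':\operatorname{End}P=A\to\operatorname{End}Q=A$ is the identity. Changing $S'$ by an isomorphism at $X$ only, we take $S'X=X$.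

**Step 3.** *The purpose is to compute $S'$ on $E/J$.* $S'(\iota)\in\operatorname{Hom}(Q,X)=I$ is nonzero, say $S'(\iota)=pd$ with $d\in D^\times$. Let $e=(u,v)\in E$ and let $a\in A$ with $\bar a=\bar v$. Then $e\iota=[v]=[a]=\iota a$. Applying $S'$, and writing $S'(e)=(u',v')$, we get $S'(e)\cdot pd=pd\cdot a=p\,d\bar v$. The left side is
$$u'pd=p\,\sigma(\bar u')d=p\,\sigma^2(\bar v')d.$$
So $\bar v'=\sigma^{-2}(d\,\bar v\,d^{-1})$: the automorphism $S'$ of $E$ induces $x\mapsto\sigma^{-2}(d)\,\sigma^{-2}(x)\,\sigma^{-2}(d)^{-1}$ on $D$. With $q\in E$ a lift of $\sigma^{-2}(d)$, the automorphism $\varphi(e)=q^{-1}S'(e)q$ induces $\sigma^{-2}$. $\square$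

So $\mathcal C$ has no (pre)triangulated structure as soon as $E$ has no automorphism inducing $\sigma^{-2}$ on $D$.

**The skew dual numbers are not enough.** The natural first candidate is $A=D\oplus pD$ from Example 3.1 with $\sigma^4=1$, the condition under which Section 8 produces a 4-angulation. Here the obstruction vanishes: an autoequivalence with $P\mapsto Q$ exists. Regard $D$ as a subring of $A$, write $\tilde x=[(\sigma x,x)]\in E$ for $x\in D$, and let $\pi\in\operatorname{Hom}(X,P)$, $\lambda\in\operatorname{Hom}(Q,X)$ be the morphisms given by $p$. From (1) and (3) we get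
$$\tilde x\iota=\iota x,\quad x\pi=\pi\,\widetilde{\sigma x},\quad x\kappa=\kappa\,\widetilde{\sigma^{-1}x},\quad \tilde x\lambda=\lambda\,\sigma^2(x),\quad \kappa\iota=0,\quad \pi\lambda=0,\quad \iota\pi+\lambda\kappa=0,$$
the last because $\iota\pi=[(0,p)]=\omega$ and $\lambda\kappa=[(p,0)]=-\omega$.

These relations present the full subcategory on $P,Q,X$. Indeed scalars can be moved to the right, and paths of length three vanish; for example $\pi\iota\pi=-\pi\lambda\kappa=0$, $\iota\pi\iota=-\lambda\kappa\iota=0$, and likewise $\kappa\lambda\kappa=\lambda\kappa\lambda=0$. The remaining normal forms are the scalars, $\iota x$, $\pi\tilde x$, $\kappa\tilde x$, $\lambda x$, $\pi\iota x=px$, $\kappa\lambda x=px$ and $\iota\pi\tilde x=\omega x$. By the computations of Section 3 they describe every morphism uniquely.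

Now define a functor by $P\leftrightarrow Q$ with $x\mapsto x$ on scalars, $X\mapsto X$ with $\tilde x\mapsto\widetilde{\sigma^2x}$, and $\iota\leftrightarrow\lambda$, $\pi\leftrightarrow\kappa$. The relations are preserved:
$$\widetilde{\sigma^2x}\,\lambda=\lambda\,\sigma^4(x)=\lambda x,\qquad \widetilde{\sigma^2x}\,\iota=\iota\,\sigma^2(x),\qquad x\kappa=\kappa\,\widetilde{\sigma^3x},\qquad x\pi=\pi\,\widetilde{\sigma x},$$
where the third uses $\sigma^3=\sigma^{-1}$, and the three relations between arrows go to themselves or to each other. The square of the functor is the identity, so it extends to an autoequivalence of $\mathcal C$. The case $D=k$, $\sigma=1$ is the dual numbers.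

What makes this work is that $x\mapsto\tilde x$ is a ring map $D\to E$, along which $\sigma^{-2}=\sigma^2$ lifts to $E$. We therefore want $E$ to be a non-split extension of $D$ by $J$ which $\sigma^2$ does not preserve.

The plan is to put a correction $\partial(x)\delta(z)$ into the multiplication of $A$, where $\delta$ is a derivation with $\delta(y)=1$ for some central $y$, and $\partial$ is a $\sigma$-derivation. Commutators with a lift of $y$ will then detect $\partial$.

**Definition 5.2.** A $\sigma$-derivation of $D$ is an additive map $\partial$ with $\partial(xz)=\sigma(x)\partial(z)+\partial(x)z$.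

**Example 5.3.** For $d\in D$, the map $x\mapsto\sigma(x)d-dx$ is a $\sigma$-derivation, called inner: $\sigma(xz)d-dxz=\sigma(x)(\sigma(z)d-dz)+(\sigma(x)d-dx)z$.

It will turn out (Section 7) that an inner $\partial$ gives no contradiction. So we take $D$ to be an infinite union of division rings $R_n$ and let $\partial$ be inner on each $R_n$, by elements $d_n$ that do not stabilize.

## 6. The ring $A$ from an infinite quantum torus

**The division ring $D$.** Let $B$ be the $k[y]$-algebra, with $y$ central, generated by $u_j,v_j$ $(j\ge1)$ with $v_ju_j=\zeta u_jv_j$ and all other pairs of generators commuting. It is a union of iterated skew polynomial rings: adjoin $u_j$ as a central variable, then $v_j$ with $v_jf=\tau_j(f)v_j$, where $\tau_j(u_j)=\zeta u_j$ and $\tau_j$ fixes the other generators. So $B$ is a domain, with $k$-basis the monomials $y^c\prod_ju_j^{a_j}v_j^{b_j}$. As $\zeta^4=1$, the subring $Z_0=k[y,u_j^4,v_j^4:j\ge1]$ is central, and $B$ is free over $Z_0$ on the monomials $\prod_ju_j^{a_j}v_j^{b_j}$ with $0\le a_j,b_j\le3$, almost all exponents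 zero. Let $K=\operatorname{Frac}Z_0$ and $D=B\otimes_{Z_0}K$. This localization is a domain with these monomials as $K$-basis. Their products are
$$\prod_ju_j^{a_j}v_j^{b_j}\cdot\prod_ju_j^{a_j'}v_j^{b_j'}=\zeta^{\sum_jb_ja_j'}\prod_ju_j^{a_j+a_j'}v_j^{b_j+b_j'},$$
reduced by means of $u_j^4,v_j^4\in K$.

Let $R_n\subset D$ be the $K$-span of the monomials in $u_j,v_j$ with $j\le n$. It is a ring, finite-dimensional over $K$ and a domain, hence a division ring. So $D=\bigcup_nR_n$ is a division ring. Note that $R_0=K$ and $\dim_KR_1=16$.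

**Centers.** Conjugation by $v_j$ multiplies a monomial by $\zeta^{a_j}$, and conjugation by $u_j$ multiplies it by $\zeta^{-b_j}$. An element of $Z(R_n)$ is fixed by these for all $j\le n$, so it involves only the monomial $1$. Hence $Z(R_n)=K$, and $Z(D)=K$ since a central element of $D$ lies in some $Z(R_n)$.

**The automorphism $\sigma$.** Let $\sigma$ be the $K$-algebra automorphism of $D$ with $\sigma(u_j)=\zeta u_j$, $\sigma(v_j)=v_j$. It respects the relations and fixes $u_j^4,v_j^4$, and $\sigma^4=1$. Put $g_0=1$, $g_n=v_1\cdots v_n$. Then $\sigma(g_n)=g_n$ and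
$$\sigma(x)=g_nxg_n^{-1}\qquad(x\in R_n).\tag{5}$$

**The derivation $\delta$.** Let $\delta$ act as $d/dy$ on coefficients in the monomial basis. The structure constants lie in $k[u_j^4,v_j^4]$, which $d/dy$ kills, so $\delta$ is a derivation. Moreover $\delta(y)=1$, $\delta(1)=0$.

**The $\sigma$-derivation $\partial$.** Put $w_j=u_j+u_j^2$ and $d_n=\sum_{m=0}^{n-1}g_mw_{m+1}\in R_n$. For $x\in R_n$ and $N\ge n$, $w_{N+1}$ commutes with $x$, so by (5)
$$\sigma(x)g_Nw_{N+1}-g_Nw_{N+1}x=(\sigma(x)g_N-g_Nx)w_{N+1}=0 .$$
So the following does not depend on the choice of $N\geq n$: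
$$\partial(x)=\sigma(x)d_N-d_Nx\qquad(x\in R_n,\ N\ge n).\tag{6}$$
By Example 5.3, $\partial:D\to D$ is a $\sigma$-derivation. It is $K$-linear and $\partial|_K=0$, as $K$ is central and fixed by $\sigma$.

**Example 6.1.** On $R_1$ we have $d_1=u_1+u_1^2$. So $\partial(u_1)=(\zeta-1)(u_1^2+u_1^3)$, and since $v_1u_1^2=\zeta^2u_1^2v_1=-u_1^2v_1$, $\partial(v_1)=v_1d_1-d_1v_1=\bigl((\zeta-1)u_1-2u_1^2\bigr)v_1$.

**The ring.** Let $A=D\oplus D$ with
$$(x,x')(z,z')=\bigl(xz,\ \sigma(x)z'+x'z+\partial(x)\delta(z)\bigr).\tag{7}$$
*Associativity.* The second components of $\bigl((x,x')(t,t')\bigr)(z,z')$ and $(x,x')\bigl((t,t')(z,z')\bigr)$ differ by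
$$\partial(x)\delta(t)z+\partial(xt)\delta(z)-\sigma(x)\partial(t)\delta(z)-\partial(x)\delta(tz).$$
Inserting $\partial(xt)=\sigma(x)\partial(t)+\partial(x)t$ and $\delta(tz)=\delta(t)z+t\delta(z)$ gives $0$. The unit is $(1,0)$, since $\partial(1)=\delta(1)=0$.

*Hypothesis (H).* Put $p=(0,1)$ and $I=\{(0,z)\}$. By (7), $p(z,z')=(0,z)$ and $(x,x')p=(0,\sigma(x))$. So $I=pA$, $I^2=0$, $A/I=D$, and $ap=p\,\sigma(\bar a)$. Thus (H) holds, and all of Sections 3–5 applies, with $px=(0,x)$. In particular Theorem 2(a) is proved.

*A commutator.* Since $y\in K$, $\partial(y)=0$ and $\delta(y)=1$,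
$$[(x,0),(y,0)]=(0,\ \partial(x)\delta(y)-\partial(y)\delta(x))=p\,\partial(x)\qquad(x\in D).\tag{8}$$

*$A$ is not finite-dimensional* over a central subfield: otherwise $D=A/I$ would be finite-dimensional over a subfield of $Z(D)=K$, but it has an infinite $K$-basis.

## 7. No autoequivalence of $\mathcal C$ sends $P$ to $Q$

Suppose one does. By Proposition 5.1 and $\sigma^4=1$, $E$ has a ring automorphism $\varphi$ inducing $\sigma^{-2}=\sigma^2$ on $D=E/J$.

**Step 1.** *The purpose is to see $\partial$ inside $E$.* For $x\in D$ put $\tilde x=[((\sigma x,0),(x,0))]\in E$, a lift of $x$. As $\sigma(y)=y$, (8) gives $[\tilde x,\tilde y]=[(p\,\partial(\sigma x),\,p\,\partial(x))]$, and (3) turns this into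
$$[\tilde x,\tilde y]=\omega\,\eta(x),\qquad \eta:=\partial-\sigma^{-1}\partial\sigma.\tag{9}$$

**Step 2.** *The purpose is to find $\varphi$ on $J$.* Since $\varphi(J)=J=\omega D$, we have $\varphi(\omega)=\omega c$ with $c\in D^\times$. Apply $\varphi$ to (4). On the left, $\sigma^2(x)\,\omega c=\omega\sigma^3(x)c$; on the right, $\omega c\,\sigma^3(x)$. So $c$ commutes with $\sigma^3(D)=D$, that is, $c\in K$.

**Step 3.** *The purpose is to turn $\varphi$ into an equation for $\eta$.* As $\varphi(\tilde x)$ lifts $\sigma^2(x)$ and $\varphi(\tilde y)$ lifts $\sigma^2(y)=y$, there are $r_x,r\in D$ with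
$$\varphi(\tilde x)=\widetilde{\sigma^2x}+\omega r_x,\qquad\varphi(\tilde y)=\tilde y+\omega r .$$
We expand $[\varphi(\tilde x),\varphi(\tilde y)]$ using $J^2=0$ and (4). First, $[\omega r_x,\tilde y]=\omega(r_xy-\sigma(y)r_x)=0$, because $\sigma(y)=y$ is central. Second, $[\widetilde{\sigma^2x},\omega r]=\omega(\sigma^3(x)r-r\sigma^2(x))$. Third, $[\widetilde{\sigma^2x},\tilde y]=\omega\,\eta(\sigma^2x)$ by (9). On the other hand $\varphi(\omega\,\eta(x))=\omega c\,\sigma^2(\eta(x))$. So
$$c\,\sigma^2(\eta(x))=\eta(\sigma^2x)+\sigma^3(x)r-r\sigma^2(x).$$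
Apply $\sigma^{-2}$, which fixes $c$, and set $r'=-\sigma^{-2}(r)$:
$$\sigma^{-2}\eta\sigma^2(x)-c\,\eta(x)=\sigma(x)r'-r'x\qquad(x\in D).\tag{10}$$
In words: the $\sigma$-derivation on the left is inner on all of $D$.

**Step 4.** *The purpose is to compute the left side of (10) on $R_N$.* For $x\in R_N$, (6) gives
$$\sigma^{-j}\partial\sigma^j(x)=\sigma^{-j}\bigl(\sigma^{j+1}(x)d_N-d_N\sigma^j(x)\bigr)=\sigma(x)\,\sigma^{-j}(d_N)-\sigma^{-j}(d_N)\,x .$$
So on $R_N$, $\eta$ is given by the element $(1-\sigma^{-1})d_N$, and $\sigma^{-2}\eta\sigma^2$ by $\sigma^{-2}(1-\sigma^{-1})d_N$. Since $c$ is central, the left side of (10) is $\sigma(x)d_N'-d_N'x$ with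
$$d_N'=(\sigma^{-2}-c)(1-\sigma^{-1})d_N=\sum_{m=0}^{N-1}g_mw'_{m+1},\qquad w_j'=-(1+c)(1-\zeta^{-1})u_j+2(1-c)u_j^2. \tag{11}$$
Indeed $\sigma$ fixes $g_m$; on $u_j$ the operators $1-\sigma^{-1}$ and $\sigma^{-2}-c$ are multiplication by $1-\zeta^{-1}$ and $\zeta^{-2}-c=-1-c$; on $u_j^2$ they are multiplication by $1-\zeta^{-2}=2$ and $\zeta^{-4}-c=1-c$.

Since $\operatorname{char}k\ne2$, $c$ is not both $1$ and $-1$, and $1-\zeta^{-1}\ne0$. So $w_j'\neq0$ for all $j$. This is why $w_j$ has two terms: with $w_j=u_j$ alone, $c=-1$ would make $w_j'$ vanish, and with $w_j=u_j^2$ alone, $c=1$ would.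

If only a single $R_N$ were in play, then $r'=d_N'$ would solve (10) for every $c\in K$. The contradiction must come from letting $N$ grow.

**Step 5.** *The purpose is to compare consecutive $N$.* Choose $m_0$ with $r'\in R_{m_0}$. For $N\ge m_0$ put $z_N=d_N'-r'\in R_N$. By (10), $\sigma(x)z_N=z_Nx$ for all $x\in R_N$. By (5) this reads $g_Nxg_N^{-1}z_N=z_Nx$, so $g_N^{-1}z_N$ commutes with $R_N$ and lies in $Z(R_N)=K$. Thus $z_N=\mu_Ng_N$ with $\mu_N\in K$. Subtracting consecutive terms,
$$g_Nw_{N+1}'=d_{N+1}'-d_N'=z_{N+1}-z_N=\mu_{N+1}g_Nv_{N+1}-\mu_Ng_N,$$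
and hence
$$w'_{N+1}=\mu_{N+1}v_{N+1}-\mu_N .$$
But $w'_{N+1}$ is a nonzero $K$-combination of $u_{N+1}$ and $u_{N+1}^2$, and $1,v_{N+1},u_{N+1},u_{N+1}^2$ are linearly independent over $K$. This contradiction proves Theorem 2(b).

If $\mathcal C$ had a (pre)triangulated structure, its suspension would be an autoequivalence with $SP\cong Q$ by (a), contrary to (b). So Theorem 2 is proved. $\square$

## 8. The 4-angulation of $\mathcal M$ generated by $p,p,p,p$

We prove Theorem 1. The proof uses only (H) and $\sigma^4=1$; the maps $\partial,\delta$ play no role.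

Let $T=(A\xrightarrow pA\xrightarrow pA\xrightarrow pA\xrightarrow pA)$. Let $U_i$ be $A$ in positions $i,i+1$ with $\alpha_i=1$, and zero elsewhere. The **4-angles** are the sequences isomorphic to some $T^n\oplus\bigoplus_iU_i^{c_i}$. By (2), with $I=pA=Ap$, $T$ is exact and stays exact under $\operatorname{Hom}_A(-,A)$. The $U_i$ are contractible. So every 4-angle is an exact 4-periodic complex that remains exact under $\operatorname{Hom}_A(-,A)$.

Two standard facts. Homotopic maps have isomorphic cones: if $\psi_i=\varphi_i+\beta_{i-1}h_i+h_{i+1}\alpha_i$, the matrices $\begin{pmatrix}1&0\\-h_{i+1}&1\end{pmatrix}$ on $X_{i+1}\oplus Y_i$ give $\operatorname{cone}(\varphi)\cong\operatorname{cone}(\psi)$. The cone of an identity is contractible, via $(a,b)\mapsto(b,0)$ from $X_{i+1}\oplus X_i$ to $X_i\oplus X_{i-1}$.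

**Step 1 (classification of exact periodic complexes).** *The purpose is to recognize 4-angles among exact complexes.* Call a complex minimal if all $\alpha_i$ have entries in $I$.

*Splitting.* Every exact 4-periodic complex is (minimal) $\oplus$ (sum of $U_i$'s). If some $\alpha_i$ has a unit entry, there are a basis element $x$ of $X_i$ and a linear form $\pi:X_{i+1}\to A$ with $\pi\alpha_i(x)=1$. Then $X_i=xA\oplus\ker(\pi\alpha_i)$ and $X_{i+1}=\alpha_i(x)A\oplus\ker\pi$, and the kernels are projective, hence free. The subcomplex $xA\to\alpha_i(x)A$ is a copy of $U_i$. The terms $\ker(\pi\alpha_i)$, $\ker\pi$ in positions $i,i+1$ and the unchanged other terms form a complementary subcomplex: $\alpha_{i-1}$ lands in $\ker(\pi\alpha_i)$ because $\alpha_i\alpha_{i-1}=0$, and $\alpha_i$ maps $\ker(\pi\alpha_i)$ into $\ker\pi$. Induct on total rank.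

*Normal form.* Let the complex be minimal and exact, $\alpha_i=pB_i$, $X_i=A^{n_i}$. Then $\alpha_i(x)=p(B_i\bar x)$, so $\ker\alpha_i\supseteq I^{n_i}\supseteq\operatorname{im}\alpha_{i-1}$. Exactness makes both equal to $I^{n_i}$, so every $B_i$ is injective and every $B_{i-1}$ is surjective. So all $B_i$ are bijective and all ranks are equal. An isomorphism $(\varphi_i)$ replaces $B_i$ by
$$\sigma(\bar\varphi_{i+1})\,B_i\,\bar\varphi_i^{-1}.\tag{12}$$
Take $\bar\varphi_4=1$, $\bar\varphi_3=B_3$, $\bar\varphi_2=\sigma(\bar\varphi_3)B_2$, $\bar\varphi_1=\sigma(\bar\varphi_2)B_1$. This brings the complex to the form $M_B:=(p,p,p,pB)$ with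
$$B=\sigma^3(B_3)\,\sigma^2(B_2)\,\sigma(B_1)\,B_4\in GL_n(D).\tag{13}$$

*Invariant.* An isomorphism $M_B\cong M_{B'}$ has $\bar\varphi_i=\sigma(\bar\varphi_{i+1})$ for $i=1,2,3$. With $g=\bar\varphi_4$ we get $\bar\varphi_1=\sigma^3(g)$ and $B'=\sigma(\bar\varphi_1)Bg^{-1}=\sigma^4(g)Bg^{-1}=gBg^{-1}$. In particular $M_B\cong T^n$ if and only if $B=1$.

*Uniqueness.* A null-homotopic endomorphism of a minimal complex is $\equiv0$ mod $I$. Suppose $M\oplus U\cong M'\oplus U'$ with $M,M'$ minimal and $U,U'$ contractible. The composite $M\to M'\to M$ of components of the isomorphism and its inverse is $1$ minus a map factoring through $U'$, hence $\equiv1$ mod $I$, hence an isomorphism. The same holds for $M'\to M\to M'$. So $M\cong M'$. A contractible complex is exact, and the identity of its minimal part is null-homotopic, hence $\equiv0$; so the minimal part is zero and the complex is a sum of $U_i$'s.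

**Step 2 (N1).** *The purpose is closure and existence.* Direct sums and isomorphisms are clear. If $Y\oplus Z$ is a 4-angle, then $Y,Z$ are exact, with minimal parts $M_B,M_{B'}$, say. By uniqueness $M_{\operatorname{diag}(B,B')}=M_B\oplus M_{B'}\cong T^N$, so $\operatorname{diag}(B,B')=1$ and $B=1$, $B'=1$. So $Y,Z$ are 4-angles. For $X=A^n$, the sequence $X\xrightarrow1X\to0\to0\to X$ is $U_1^n$. Finally, by Lemma 3.2 every morphism is isomorphic to a sum of copies of $A\xrightarrow1A$, $A\xrightarrow pA$, $A\to0$, $0\to A$, and these start $U_1,T,U_4,U_2$.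

**Step 3 (N2).** *The purpose is rotation.* Rotation fixes $T$ and permutes the $U_i$. It has order $4$, so the "if and only if" holds.

**Step 4 (N3).** *The purpose is to extend a commuting square.* Decompose $X$ and $Y$ into copies of $T$ and $U_i$. Since $\alpha_1,\beta_1$ are block diagonal, the components of $(\varphi_1,\varphi_2)$ satisfy the same relation, so we may extend them one at a time.

*$T^m\to T^n$.* The relation $\varphi_2p=p\varphi_1$ says $\bar\varphi_1=\sigma(\bar\varphi_2)$. Let $\varphi_3,\varphi_4$ be any lifts of $\sigma^{-1}\bar\varphi_2$, $\sigma^{-2}\bar\varphi_2$; squares two and three commute. The last square requires $\bar\varphi_4=\sigma(\bar\varphi_1)=\sigma^2\bar\varphi_2$, which holds as $\sigma^4=1$.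

*$X=U_i$, $Y$ any 4-angle.* For $U_1$: $\varphi_2=\beta_1\varphi_1$; take $\varphi_3=\varphi_4=0$, noting $\beta_2\varphi_2=0$. For $U_2$: $\varphi_1=0$; take $\varphi_3=\beta_2\varphi_2$, $\varphi_4=0$, noting $\beta_3\varphi_3=0$. For $U_3$: $\varphi_1=\varphi_2=0$; take zero. For $U_4$: $\varphi_2=0$ and $\beta_1\varphi_1=0$; by exactness of $Y$ there is $\varphi_4$ with $\beta_4\varphi_4=\varphi_1$; take $\varphi_3=0$.

*$Y=U_i$, $X$ any 4-angle.* For $U_1$: $\varphi_1=\varphi_2\alpha_1$; take $\varphi_3=\varphi_4=0$, noting $\varphi_1\alpha_4=\varphi_2\alpha_1\alpha_4=0$. For $U_2$: $\varphi_1=0$ and $\varphi_2\alpha_1=0$; as $\operatorname{Hom}(X,A)$ is exact there is $\varphi_3$ with $\varphi_3\alpha_2=\varphi_2$; take $\varphi_4=0$. For $U_3$: $\varphi_1=\varphi_2=0$; take zero. For $U_4$: $\varphi_2=0$; take $\varphi_3=0$, $\varphi_4=\varphi_1\alpha_4$, noting $\varphi_4\alpha_3=0$.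

**Why an arbitrary completion is not enough for (N4).** Consider $\varphi=(p\varepsilon_1,p\varepsilon_2,p\varepsilon_3,p\varepsilon_4):T\to T$ with $\varepsilon_i\in D$. This is a chain map since $I^2=0$. Its cone is minimal with $B_i=\begin{pmatrix}-1&0\\\varepsilon_{i+1}&1\end{pmatrix}$. Since $\begin{pmatrix}-1&0\\e&1\end{pmatrix}\begin{pmatrix}-1&0\\f&1\end{pmatrix}=\begin{pmatrix}1&0\\f-e&1\end{pmatrix}$, (13) gives
$$B=\begin{pmatrix}1&0\\ \varepsilon_1-\sigma\varepsilon_2+\sigma^2\varepsilon_3-\sigma^3\varepsilon_4&1\end{pmatrix}.$$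
So the cone is a 4-angle exactly when the alternating sum vanishes. For instance $(p,0,0,0)$ completes $(p,0)$ but has a bad cone, while $(p,0,-p,0)$ has a good one. The free parameter $\varepsilon_3$ repairs the cone, and this is how the general case goes.

**Step 5 (N4).** *The purpose is to choose the completion well.* Given $(\varphi_1,\varphi_2)$, complete it to a chain map $\varphi:X\to Y$ by (N3). Write $X=X'\oplus X''$, $Y=Y'\oplus Y''$ with $X'\cong T^m$, $Y'\cong T^n$ and $X'',Y''$ sums of $U_i$'s. The components of $\varphi$ out of $X''$ or into $Y''$ are null-homotopic. So $\varphi$ is homotopic to $\varphi'\oplus0$ with $\varphi':X'\to Y'$, and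
$$\operatorname{cone}(\varphi)\cong\operatorname{cone}(\varphi')\oplus Y''\oplus(\text{contractible}),$$
the last term being $\operatorname{cone}(X''\to0)$. By Step 1, contractible complexes are sums of $U_i$'s. Adding $(0,0,p\varepsilon,0)$ to $\varphi'$, for $\varepsilon$ a matrix over $D$, again gives a chain map and leaves $\varphi_1,\varphi_2$ unchanged. So it suffices to prove:

**Claim.** For every chain map $\varphi:T^m\to T^n$ there is $\varepsilon$ such that $\operatorname{cone}(\varphi+(0,0,p\varepsilon,0))$ is a 4-angle.

*Reduction to a diagonal form.* We have $\bar\varphi_i=\sigma(\bar\varphi_{i+1})$ for all $i$ mod 4. For $g\in GL_n(D)$, any lifts of $(\sigma^3g,\sigma^2g,\sigma g,g)$ form an automorphism of $T^n$, because $\sigma^4=1$. Also $(1+pa_i)_i$ is an automorphism for arbitrary matrices $a_i$, since $p(1+pa)=p=(1+pa)p$. If $G,H$ are automorphisms of $T^n,T^m$, then $G\varphi H$ has the same cone as $\varphi$ up to isomorphism, and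
$$G\bigl(\varphi+(0,0,p\varepsilon,0)\bigr)H=G\varphi H+(0,0,p\,\sigma(\bar G_3)\varepsilon\bar H_3,0),$$
so the allowed perturbations are permuted. Choosing $G,H$ of the first kind to diagonalize $\bar\varphi_4$, we may assume $\bar\varphi_4=\operatorname{diag}(1_r,0)$, and then $\bar\varphi_i=\operatorname{diag}(1_r,0)$ for all $i$. For each $i$, with $a,b,c,\varepsilon$ depending on $i$,
$$\begin{pmatrix}1-pa&0\\-pc&1\end{pmatrix}\begin{pmatrix}1+pa&pb\\pc&p\varepsilon\end{pmatrix}\begin{pmatrix}1&-pb\\0&1\end{pmatrix}=\begin{pmatrix}1&0\\0&p\varepsilon\end{pmatrix},$$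
using that products of two entries from $I$ vanish. The outer matrices are of the second kind. So we may assume
$$\varphi=\mathrm{id}_{T^r}\oplus(p\varepsilon_1,p\varepsilon_2,p\varepsilon_3,p\varepsilon_4).$$

*Killing the second summand.* Change $\varepsilon_3$, which is allowed, so that
$$\varepsilon_1-\sigma\varepsilon_2+\sigma^2\varepsilon_3-\sigma^3\varepsilon_4=0 .$$
Put $h_1=0$, $h_4=\varepsilon_4$, $h_3=\varepsilon_3-\sigma h_4$, $h_2=\varepsilon_2-\sigma h_3$. Then $\varepsilon_i=h_i+\sigma(h_{i+1})$ for $i=2,3,4$ by construction. For $i=1$, $h_1+\sigma h_2=\sigma\varepsilon_2-\sigma^2\varepsilon_3+\sigma^3\varepsilon_4=\varepsilon_1$. With lifts $\tilde h_i$ to $A$,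
$$p\tilde h_i+\tilde h_{i+1}p=p\bigl(h_i+\sigma(h_{i+1})\bigr)=p\varepsilon_i ,$$
so the second summand is null-homotopic. Hence the cone is isomorphic to
$$\operatorname{cone}(\mathrm{id}_{T^r})\oplus T^{n-r}\oplus(-p,-p,-p,-p)^{m-r}.$$
The first summand is contractible, hence a sum of $U_i$'s. The last is isomorphic to $T^{m-r}$ via $(1,-1,1,-1)$. So the cone is a 4-angle, and Theorem 1 is proved. $\square$

By Theorems 1 and 2, the answer to the Question is negative: $\mathcal M$ is 4-angulated, but $\mathcal H^{[-1,0]}(\mathcal M)$ has no triangulated structure, for any choice of suspension and without requiring compatibility with the 4-angulation.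

## 9. 2-cluster tilting subcategories closed under $[2]$

**Definition 9.1.** A dg category $\mathcal A$ is a category whose morphism groups are complexes, with composition satisfying the graded Leibniz rule; $H^0(\mathcal A)$ has the same objects and morphisms $H^0$. It is pretriangulated if, up to representability, it contains the shifts of its objects and the cones of its closed degree-$0$ morphisms; then $H^0(\mathcal A)$ is triangulated with the cone triangles. A triangulated category is algebraic if it is equivalent to such an $H^0(\mathcal A)$. A subcategory $\mathcal M$ of a triangulated category $\mathcal T$ is 2-cluster tilting if it is functorially finite (left and right $\mathcal M$-approximations exist) and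
$$\mathcal M=\{Z:\operatorname{Hom}(\mathcal M,Z[1])=0\}=\{Z:\operatorname{Hom}(Z,\mathcal M[1])=0\}.$$

**Example 9.2.** Let $\mathcal A$ be the dg category of 2-periodic complexes of Example 1.7, a morphism of degree $n$ being a graded map of parity $n$. Then $\mathcal T=H^0(\mathcal A)$ is the category of pairs of vector spaces, with $[1]$ the interchange. Let $\mathcal M$ be the pairs $(V,0)$. Then $\mathcal M[2]=\mathcal M$, the approximations are the evident inclusions and projections, and $\operatorname{Hom}(\mathcal M,Z[1])=0$ means that the second entry of $Z$ is zero; likewise for $\operatorname{Hom}(Z,\mathcal M[1])$. So $\mathcal M$ is 2-cluster tilting, and $\mathcal T\simeq\mathcal H^{[-1,0]}(\mathcal M)$ as in Example 1.2.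

We prove Theorem 3.

**Step 1.** *The purpose is to collect vanishing and to write objects as cones.* By definition $\operatorname{Hom}(\mathcal M,\mathcal M[1])=0$. For $M,M'\in\mathcal M$, $\operatorname{Hom}(M,M'[-1])\cong\operatorname{Hom}(M[2],M'[1])=0$, since $M[2]\in\mathcal M$. For $Z\in\mathcal T$ take a right $\mathcal M$-approximation $M_0\to Z$ and a triangle $M_1\to M_0\to Z\to M_1[1]$. In the exact sequence
$$\operatorname{Hom}(\mathcal M,M_0)\to\operatorname{Hom}(\mathcal M,Z)\to\operatorname{Hom}(\mathcal M,M_1[1])\to\operatorname{Hom}(\mathcal M,M_0[1])=0$$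
the first map is onto, so $\operatorname{Hom}(\mathcal M,M_1[1])=0$ and $M_1\in\mathcal M$. Every object of $\mathcal T$ is a cone of a morphism in $\mathcal M$.

**Step 2.** *The purpose is to model cones by a dg category.* For a dg category $\mathcal L$ let $\mathrm{Tw}_2(\mathcal L)$ have as objects the closed degree-$0$ morphisms $a:M_1\to M_0$, and as morphism complexes those between the cones of the corresponding maps of representable dg modules. Such a cone $C$ has underlying graded object $M_1[1]\oplus M_0$. It comes with maps $i:M_0\to C$, $r:C\to M_0$ of degree $0$, $j:M_1\to C$ of degree $-1$ and $q:C\to M_1$ of degree $1$, with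
$$ri=1,\quad qj=1,\quad qi=0,\quad rj=0,\quad ir+jq=1,\qquad d(i)=0,\quad d(q)=0,\quad d(j)=ia,\quad d(r)=-aq .$$
A morphism of degree $n$ from $a$ to $a':M_1'\to M_0'$ is uniquely $f=i'f_0r+j'f_1q+j'sr+i'tq$ with
$$f_0\in\mathcal L^n(M_0,M_0'),\quad f_1\in\mathcal L^n(M_1,M_1'),\quad s\in\mathcal L^{n+1}(M_0,M_1'),\quad t\in\mathcal L^{n-1}(M_1,M_0').$$
The Leibniz rule gives the components of $df$:
$$(df)_0=df_0+a's,\quad(df)_1=-df_1-(-1)^nsa,\quad(df)_s=-ds,\quad(df)_t=dt+a'f_1-(-1)^nf_0a .\tag{14}$$
Composition is multiplication of $2\times2$ matrices. So a dg functor $\mathcal L\to\mathcal L'$ induces a dg functor $\mathrm{Tw}_2(\mathcal L)\to\mathrm{Tw}_2(\mathcal L')$.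

**Step 3.** *The purpose is to compute $H^0$ of these complexes when all $H^{1}$ and $H^{-1}$ of morphism complexes of $\mathcal L$ vanish.* Let $F$ be the morphism complex from $a$ to $a'$. By (14), $F_t=\{f_0=f_1=s=0\}\subset F_{td}=\{s=0\}\subset F$ are subcomplexes, with
$$H^n(F_t)=H^{n-1}\mathcal L(M_1,M_0'),\quad H^n(F_{td}/F_t)=H^n\mathcal L(M_0,M_0')\oplus H^n\mathcal L(M_1,M_1'),\quad H^n(F/F_{td})=H^{n+1}\mathcal L(M_0,M_1').$$
Since $H^0(F_t)=H^{-1}\mathcal L(M_1,M_0')=0$, one long exact sequence reads
$$0\to H^0(F_{td})\to H^0(F_{td}/F_t)\to H^1(F_t)=H^0\mathcal L(M_1,M_0'),$$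
the last map being $(f_0,f_1)\mapsto a'f_1-f_0a$ by (14) with $n=0$. Since $H^0(F/F_{td})=H^1\mathcal L(M_0,M_1')=0$, the other reads
$$H^0\mathcal L(M_0,M_1')=H^{-1}(F/F_{td})\to H^0(F_{td})\to H^0(F)\to0,$$
the first map being $h\mapsto(a'h,ha)$ by (14) with $n=-1$. Hence, naturally in $\mathcal L$,
$$H^0(F)=\{(f_0,f_1):f_0a=a'f_1\}/\{(a'h,ha)\}\quad\text{computed in }H^0(\mathcal L).\tag{15}$$

**Step 4.** *The purpose is to compare $\mathcal A$ with plain two-term complexes.* Let $\mathcal M_{dg}$ be the full dg subcategory of $\mathcal A$ on $\mathcal M$. Let $\tau_{\le0}\mathcal M_{dg}$ have the truncated morphism complexes: unchanged in negative degrees, cycles in degree $0$, zero in positive degrees. View $\mathcal M=H^0(\mathcal M_{dg})$ as a dg category concentrated in degree $0$. There are dg functors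
$$\mathcal M_{dg}\leftarrow\tau_{\le0}\mathcal M_{dg}\to\mathcal M .$$
By Step 1, $H^{\pm1}$ of the morphism complexes of $\mathcal M_{dg}$ vanish; hence they vanish for all three, and $H^0$ is $\operatorname{Hom}$ in $\mathcal M$ for all three. So by (15) the induced functors
$$H^0\mathrm{Tw}_2(\mathcal M_{dg})\leftarrow H^0\mathrm{Tw}_2(\tau_{\le0}\mathcal M_{dg})\to H^0\mathrm{Tw}_2(\mathcal M)=\mathcal H^{[-1,0]}(\mathcal M)$$
are fully faithful. The equality on the right holds because for $\mathcal L=\mathcal M$ the components $s,t$ in degree $0$ are zero, and (15) is Definition 1.1. Both functors are surjective on objects: $\mathcal M_{dg}$ and $\tau_{\le0}\mathcal M_{dg}$ have the same closed degree-$0$ morphisms, and every morphism of $\mathcal M$ has a closed representative. So both are equivalences.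

**Step 5.** *The purpose is to reach $\mathcal T$.* As $\mathcal A$ is pretriangulated, the cones in Step 2 are represented in $\mathcal A$, so $a\mapsto\operatorname{cone}(a)$ is a fully faithful functor $H^0\mathrm{Tw}_2(\mathcal M_{dg})\to\mathcal T$. It is essentially surjective by Step 1. Thus $\mathcal T\simeq\mathcal H^{[-1,0]}(\mathcal M)$, and the triangulated structure transports along this equivalence.

If the $\mathcal M$ of Theorem 1 were a $[2]$-closed 2-cluster tilting subcategory of an algebraic triangulated category, then $\mathcal H^{[-1,0]}(\mathcal M)$ would be triangulated, contradicting Theorem 2. This proves Theorem 3. $\square$
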